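# Representations near the trivial one into $\mathrm{SL}_2(\mathbb C)$ and its Borel subgroup, for quasi-projective manifolds

## 1. Representation varieties, jump loci and admissible maps

All varieties are over $\mathbb C$, all algebraic groups are linear algebraic groups over $\mathbb C$, and germs are germs of reduced analytic spaces. We write $F_2$ for the free group of rank $2$.

**Definition 1 (quasi-projective manifold).** A quasi-projective manifold is a smooth, connected, complex quasi-projective variety $M$. We write $\pi=\pi_1(M)$ and $b_1(M)$ for the first Betti number. Such an $M$ has the homotopy type of a finite CW complex, so $\pi$ is finitely presented.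

*Example.* Throughout, $Y=\mathbb P^1\setminus\{0,1,\infty\}$. Then $\pi_1(Y)=F_2$ and $b_1(Y)=2$. Two other examples that will return are $\mathbb C^*$, with $\pi=\mathbb Z$, and $Y\times Y$, with $\pi=F_2\times F_2$ and $b_1=4$.

**Definition 2 (representation variety and its germ at $1$).** Let $G$ be a linear algebraic group and let $\pi$ be generated by $\gamma_1,\dots,\gamma_r$. Sending $\rho$ to $(\rho(\gamma_1),\dots,\rho(\gamma_r))$ identifies $\mathrm{Hom}(\pi,G)$ with a closed subvariety of $G^r$. The trivial representation is denoted $1$, and $Z_{(1)}$ denotes the germ at $1$ of a subvariety $Z$. "Near $1$" means "in a sufficiently small neighborhood of $1$". An equality of germs says that the two sets agree in some neighborhood of $1$.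

Two facts are used all the time. First, $G$ has no small subgroups: some neighborhood of $1\in G$ contains no non-trivial subgroup. Second, let $\mathfrak g$ be the Lie algebra of $G$; then
$$\text{for small } X,Z\in\mathfrak g:\quad \exp X,\ \exp Z \text{ commute} \iff [X,Z]=0. \tag{1.1}$$
Indeed, if they commute, then $\exp(e^{\mathrm{ad}X}Z)=\exp X\exp Z\exp(-X)=\exp Z$, so $e^{\mathrm{ad}X}Z=Z$ by local injectivity of $\exp$. Since $(e^{\mathrm{ad}X}-1)/\mathrm{ad}X$ is invertible for small $X$, we get $[X,Z]=0$. The converse is clear.

*Example.* In $\mathfrak{sl}_2$ the centralizer of a non-zero element is the line it spans. So by (1.1) the germ $\mathrm{Hom}(\mathbb Z^2,\mathrm{SL}_2)_{(1)}$ is the germ at $0$ of the pairs $(X,Z)$ of proportional elements, that is, of the tensors of rank $\le 1$ in $\mathbb C^2\otimes\mathfrak{sl}_2$. It has dimension $2+3-1=4$.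

We write $\mathrm{SL}_2=\mathrm{SL}_2(\mathbb C)$, and $\mathrm{Sol}_2=\mathrm{Sol}_2(\mathbb C)\subset\mathrm{SL}_2$ for its standard Borel subgroup of upper triangular matrices. Its Lie algebra $\mathfrak{sol}_2$ has basis $H,e$ with $[H,e]=2e$. Since $[aH+be,\,cH+de]=2(ad-bc)e$, linearly independent elements of $\mathfrak{sol}_2$ do not commute either.

**Definition 3 (jump locus).** Let $\iota\colon G\to\mathrm{GL}(V)$ be a rational representation on a non-zero finite-dimensional complex vector space. The degree-$1$, depth-$1$ jump locus is
$$\mathcal V^1_1(\pi,\iota)=\{\rho\in\mathrm{Hom}(\pi,G):\dim H^1(\pi,V_{\iota\circ\rho})\ge1\}.$$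

*Example.* For $\pi=\mathbb Z$ with generator $\gamma$, $H^1(\mathbb Z,V_{\iota\rho})=V/(\iota\rho(\gamma)-1)V$. So $\rho\in\mathcal V^1_1(\mathbb Z,\iota)$ iff $1$ is an eigenvalue of $\iota\rho(\gamma)$. If $G=\mathrm{SL}_2$ acts on $V=\mathbb C^2$ in the standard way, this says that $\rho(\gamma)$ is unipotent.

**Definition 4 (maximal torsion-free abelian quotient).** $\mathrm{abf}\colon\pi\to\pi_{\mathrm{abf}}=H_1(M,\mathbb Z)/\mathrm{tors}$ is the canonical projection. So $\pi_{\mathrm{abf}}\cong\mathbb Z^{b_1(M)}$.

*Example.* For $M=Y$ this is the abelianization $F_2\to\mathbb Z^2$.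

Call $\rho$ abelian if its image is abelian. An abelian $\rho$ factors through $H_1(M,\mathbb Z)$, and if it is near $1$ it maps the finite torsion group to a small subgroup, hence to $1$. So, for every $G$,
$$\text{near }1,\text{ the abelian representations are exactly those in }\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G).\tag{1.2}$$
Here $h^*$ denotes pull-back of representations along a homomorphism $h$.

**Definition 5 (admissible map).** An admissible map is a regular surjective map $f\colon M\to M_f$ onto a smooth connected complex curve with $\chi(M_f)<0$ and connected generic fiber. $\mathcal E(M)$ is the set of admissible maps up to isomorphism of the target. For $f\in\mathcal E(M)$ put $\pi_f=\pi_1(M_f)$, let $f_\sharp\colon\pi\to\pi_f$ be the induced map, and put $N_f=\ker f_\sharp$.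

*Example.* The projections $p_1,p_2\colon Y\times Y\to Y$ are admissible. The map $z\mapsto z^2$ from $\mathbb C\setminus\{0,1,-1\}$ to $\mathbb C\setminus\{0,1\}$ is not: its generic fiber consists of two points. $\mathcal E(\mathbb C^*)$ is empty: an admissible map would have degree $1$, so it would be an isomorphism onto its image $M_f$, but $\chi(\mathbb C^*)=0$.

We collect standard facts about $f\in\mathcal E(M)$. Over a non-empty Zariski open $C_0\subset M_f$, $f$ is a locally trivial fibration with connected fiber, so $\pi_1(f^{-1}(C_0))\to\pi_1(C_0)$ is onto. Also $\pi_1(C_0)\to\pi_f$ is onto. Hence $f_\sharp$ is onto, and $f_\sharp^*$ is a closed embedding of representation varieties with image $\{\rho:\rho|_{N_f}=1\}$. From $\chi(M_f)<0$ we get $b_1(M_f)\ge2$, and $b_1(M_f)\le b_1(M)$ since $f_\sharp$ is onto. Finally $\pi_f$ is free of rank $\ge2$ or the fundamental group of a closed surface of genus $\ge2$; in both cases it surjects onto $F_2$.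

## 2. Conclusions (1)–(3): decomposing $\mathrm{Hom}(\pi,G)$ near $1$

There are two evident sources of representations of $\pi$ near $1$: the abelian ones, and those pulled back from curves along admissible maps. Do these account for everything near $1$, and do they account for the jump locus? Precisely, let $b_1(M)>0$, let $G=\mathrm{SL}_2$ or $\mathrm{Sol}_2$, and let $\iota\colon G\to\mathrm{GL}(V)$ be rational with $V\ne0$. The conclusions in question are the following.

**(1)** There are equalities of germs
$$\mathrm{Hom}(\pi,G)_{(1)}=\mathrm{abf}^*\,\mathrm{Hom}(\pi_{\mathrm{abf}},G)_{(1)}\cup\bigcup_{f\in\mathcal E(M)}f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)},$$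
$$\mathcal V^1_1(\pi,\iota)_{(1)}=\mathrm{abf}^*\,\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)_{(1)}\cup\bigcup_{f\in\mathcal E(M)}f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)}.$$

**(2)** If $b_1(M_f)=b_1(M)$ for some $f\in\mathcal E(M)$, then
$$\mathrm{Hom}(\pi,G)_{(1)}=f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)}\quad\text{and}\quad\mathcal V^1_1(\pi,\iota)_{(1)}=f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)},$$
and these germs are irreducible.

**(3)** For any two distinct $f,g\in\mathcal E(M)$, $\ f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)}\cap g_\sharp^*\,\mathrm{Hom}(\pi_g,G)_{(1)}=\{1\}$.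

The problem comes from Stefan Papadima and Alexander I. Suciu, "Rank two topological and infinitesimal embedded jump loci of quasi-projective manifolds", arXiv:1702.05661 (2017). There (1)–(3) are known for several classes, among them the projective $M$ and those with $W_1H^1(M)=0$ for the Deligne weight filtration, and the problem is to decide whether they hold for arbitrary quasi-projective manifolds. They do.

**Theorem 1.** Let $M$ be a quasi-projective manifold with $b_1(M)>0$, $G=\mathrm{SL}_2(\mathbb C)$ or $\mathrm{Sol}_2(\mathbb C)$, and $\iota\colon G\to\mathrm{GL}(V)$ rational, $V\neq0$. Then $\mathcal E(M)$ is finite and (1), (2), (3) hold.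

A second theorem, not needed for the first, describes to which groups the conclusions extend.

**Theorem 2.** Let $G$ be a connected complex linear algebraic group with Lie algebra $\mathfrak g$.

(A) The following are equivalent:

- (i) the first equality in (1) holds for all $M$ with $b_1(M)>0$;
- (ii) the centralizer in $\mathfrak g$ of every non-zero element is abelian;
- (iii) $G$ is abelian, or $\mathrm{SL}_2$, or $\mathrm{PSL}_2$, or $\mathbb C^*\ltimes\mathbb C^n$ ($n\ge1$) with $\mathbb C^*$ acting linearly with all weights non-zero.

(B) Both equalities in (1) hold for all such $M$ and all $\iota$ with $V\ne0$ iff $G$ is a vector group $\mathbb C^n$ ($n\ge0$), $\mathrm{SL}_2$, $\mathrm{PSL}_2$, or $\mathbb C^*\ltimes\mathbb C^n$ ($n\ge0$) with all weights non-zero. For these $G$ the equalities in (2) also hold. Statement (3) holds for every linear algebraic $G$.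

(C) In Theorem 1, the irreducible components of $\mathrm{Hom}(\pi,G)_{(1)}$ are exactly the pairwise distinct germs $f_\sharp^*\mathrm{Hom}(\pi_f,G)_{(1)}$, $f\in\mathcal E(M)$, together with $\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)_{(1)}$ when no $f\in\mathcal E(M)$ has $b_1(M_f)=b_1(M)$.

## 3. Curves, and the product $Y\times Y$, by hand

**Curves.** Let $\dim M=1$. An $f\in\mathcal E(M)$ has degree $1$ and is surjective onto a smooth curve, so it is an isomorphism. Hence $\mathcal E(M)=\{\mathrm{id}\}$ if $\chi(M)<0$. Otherwise $\mathcal E(M)=\emptyset$, and since $b_1(M)>0$ the curve $M$ is $\mathbb C^*$ or an elliptic curve, so $\pi$ is free abelian. In both cases the first equality of (1) is trivial.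

**The product $Y\times Y$.** Here $\pi=F_2\times F_2$. Let $\rho\colon\pi\to\mathrm{SL}_2$ be near $1$ and non-abelian. The images of the two factors commute with each other, so the image of one factor, say the first, is non-abelian. Its two generators go to $\exp X$, $\exp Z$ with $X,Z$ small and $[X,Z]\neq 0$. A generator of the second factor goes to $\exp W$ with $W$ small, and by (1.1) $W$ commutes with both $X$ and $Z$. In $\mathfrak{sl}_2$ a non-zero $W$ commutes only with its own line, so $W=0$. Thus $\rho$ is trivial on the second factor: it is pulled back along $p_1$. So the first equality of (1) holds for $Y\times Y$. What made it work is the property of centralizers that reappears as (ii) in Theorem 2.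

The same manifold shows that some restriction on $G$ is needed. Let $G=\mathrm{GL}_2$, send the first factor to a non-abelian subgroup near $1$, and send the second factor to scalar matrices near $1$, not all equal to $1$. The result is neither abelian nor trivial on one factor. By the statement (11.1) proved in Section 11, it does not factor through any $f_\sharp$.

## 4. Kernels of two admissible maps, and conclusion (3)

The purpose of this section is to show that two different admissible maps are as independent as possible.

**A fact on finite index.** *Let $h\colon F\to C$ be a dominant morphism from a connected smooth variety to a smooth connected curve. Then $h_\sharp(\pi_1(F))$ has finite index in $\pi_1(C)$.* Choose a non-empty Zariski open $C_0\subset C$ over which $h$ is surjective and a locally trivial fibration. The set $F_0=h^{-1}(C_0)$ is Zariski open in an irreducible variety, hence connected. By the homotopy exact sequence, the cosets of the image of $\pi_1(F_0)$ in $\pi_1(C_0)$ are in bijection with the connected components of the fiber, and there are finitely many. Finally $\pi_1(C_0)\to\pi_1(C)$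 is onto.

**Lemma 1.** If $f\neq g$ in $\mathcal E(M)$, then $f_\sharp(N_g)$ is a normal subgroup of finite index in $\pi_f$. Consequently:

- (a) for every linear algebraic $G$, $f_\sharp^*\mathrm{Hom}(\pi_f,G)_{(1)}\cap g_\sharp^*\mathrm{Hom}(\pi_g,G)_{(1)}=\{1\}$;
- (b) $f^*H^1(M_f,\mathbb Q)\cap g^*H^1(M_g,\mathbb Q)=0$;
- (c) $\mathcal E(M)$ is countable.

*Proof.* Let $U\subset M_g$ be a non-empty Zariski open set over which the fibers of $g$ are smooth and connected.

Suppose first that $f$ is constant on every fiber of $g$ over $U$. Let $\overline M_f,\overline M_g$ be the smooth compactifications. The image of $g^{-1}(U)$ under $(f,g)$ maps injectively to $U$, so the closure of the image of $(f,g)$ in $\overline M_f\times\overline M_g$ is a curve mapping birationally to $\overline M_g$. Hence $f=\varphi\circ g$ for a morphism $\varphi\colon\overline M_g\to\overline M_f$ (the identity holds on a dense open set, hence everywhere). If $\varphi$ had degree $\ge2$, then for general $p\in M_f$ the set $\varphi^{-1}(p)$ would consist of at least two points of $M_g$, and since $g$ is onto, $f^{-1}(p)=g^{-1}(\varphi^{-1}(p))$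 would be disconnected. So $\varphi$ has degree $1$ and is an isomorphism. Moreover $\varphi(M_g)=\varphi(g(M))=f(M)=M_f$. So $f=g$ in $\mathcal E(M)$, a contradiction.

So $f|_F$ is non-constant, hence dominant, for some fiber $F$ of $g$ over $U$. By the fact above, the image of $\pi_1(F)$ in $\pi_f$ has finite index. The image of $\pi_1(F)$ in $\pi$ lies in $N_g$, because $g$ is constant on $F$. So $f_\sharp(N_g)$ has finite index. It is normal because $N_g$ is normal and $f_\sharp$ is onto.

(a) Let $Q=\pi_f/f_\sharp(N_g)$, a fixed finite group, and choose finitely many elements of $\pi$ mapping onto all of $Q$. A $\rho$ in the intersection is $\sigma\circ f_\sharp$, and since $\rho$ kills $N_g$, $\sigma$ factors through $Q$. If $\rho$ is near $1$, its image is the set of its values on the chosen elements, hence a subgroup in a small neighborhood of $1$. So $\rho=1$.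

(b) An element of the intersection is $s\circ f_\sharp$ with $s\colon\pi_f\to\mathbb Q$ killing the finite index subgroup $f_\sharp(N_g)$. So $s$ has finite image in $\mathbb Q$, and $s=0$.

(c) The subspaces $f^*H^1(M_f,\mathbb Q)$ are non-zero, since $b_1(M_f)\ge2$. So by (b), $f\mapsto f^*H^1(M_f,\mathbb Q)$ is injective, with values in the countable set of rational subspaces of $H^1(M,\mathbb Q)$. $\square$

Part (a) is conclusion (3), for every linear algebraic $G$.

From here to the end of Section 8, $n=\dim M\ge2$.

## 5. The Gysin model and the flatness equations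

The purpose is to replace $\mathrm{Hom}(\pi,G)_{(1)}$ by explicit equations. For a commutative differential graded algebra (CDGA) $A$ and a Lie algebra $\mathfrak g$, the bracket on $A\otimes\mathfrak g$ is $[a\otimes x,a'\otimes x']=aa'\otimes[x,x']$. The set of flat connections is
$$\mathcal F(A,\mathfrak g)=\{\omega\in A^1\otimes\mathfrak g:\ d\omega+\tfrac12[\omega,\omega]=0\}.$$

Two published theorems are used.

**Morgan** (J. Morgan, *The algebraic topology of smooth algebraic varieties*, Publ. IHÉS 48 (1978)). *If $X$ is smooth, connected, projective and $D=\bigcup D_i$ is a simple normal crossings divisor, then the CDGA $\Omega(X\setminus D;\mathbb C)$ is connected by a zigzag of quasi-isomorphisms to the Gysin CDGA $A=A(X,D)$,*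
$$A^k=\bigoplus_{p+|I|=k}H^p(D_I,\mathbb C),\qquad D_I=\bigcap_{i\in I}D_i,\quad D_\emptyset=X.$$
*Its differential is the (signed) Gysin map. The product $H^p(D_I)\otimes H^{p'}(D_J)\to H^{p+p'}(D_{I\cup J})$ is, up to sign, restriction followed by cup product if $I\cap J=\emptyset$, and $0$ otherwise.*

**Dimca–Papadima** (*Nonabelian cohomology jump loci from an analytic viewpoint*, Commun. Contemp. Math. 16 (2014), Theorem B, in a special case). *Let $Z$ be a connected space of the homotopy type of a finite CW complex whose Sullivan–de Rham algebra over $\mathbb C$ is connected by a zigzag of quasi-isomorphisms to a CDGA $A$ with $A^0=\mathbb C$ and $\dim_{\mathbb C}A<\infty$. Then for each complex linear algebraic group $G$ there is an isomorphism of reduced analytic germs $\mathrm{Hom}(\pi_1(Z),G)_{(1)}\cong\mathcal F(A,\mathfrak g)_{(0)}$.*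

This applies to $Z=X\setminus D$ and $A=A(X,D)$: $Z$ is homotopy equivalent to a compact manifold with boundary, and $A$ is finite-dimensional with $A^0=H^0(X)=\mathbb C$.

*Example.* $Y=\mathbb P^1\setminus\{0,1,\infty\}$: here $A^1=\mathbb Ce_0\oplus\mathbb Ce_1\oplus\mathbb Ce_\infty$, $A^2=H^2(\mathbb P^1)$, $de_b=[\mathrm{pt}]$, and products in degree $1$ vanish. So $\mathcal F(A,\mathfrak g)=\{(s_0,s_1,s_\infty):s_0+s_1+s_\infty=0\}\cong\mathfrak g^2$, in accordance with $\mathrm{Hom}(F_2,G)=G^2$.

Now fix, by Hironaka, a smooth projective compactification $X$ of $M$ with $D=X\setminus M=\bigcup D_i$ simple normal crossings and $D_i$ smooth irreducible. Let $A=A(X,D)$. Then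
$$A^1=H^1(X)\oplus\bigoplus_i\mathbb Ce_i,\qquad A^2=H^2(X)\oplus\bigoplus_iH^1(D_i)\oplus\bigoplus_{i<j}H^0(D_i\cap D_j),$$
with $d=0$ on $H^1(X)$ and $de_i=[D_i]$ (replace $e_i$ by $-e_i$ if necessary). Write $\omega=\alpha+\sum e_i\otimes r_i$ with $\alpha\in H^1(X)\otimes\mathfrak g$, $r_i\in\mathfrak g$. Reading the flatness equation in the three kinds of summands of $A^2$, where the remaining signs do not matter, we find that $\omega\in\mathcal F(A,\mathfrak g)$ iff
$$\sum_i[D_i]\otimes r_i+\tfrac12[\alpha,\alpha]=0\quad\text{in }H^2(X)\otimes\mathfrak g,\tag{5.1}$$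
$$[\alpha|_{D_i},r_i]=0\quad\text{in }H^1(D_i)\otimes\mathfrak g\ \text{ for all }i,\tag{5.2}$$
$$[r_i,r_j]=0\quad\text{whenever }i\ne j\text{ and }D_i\cap D_j\neq\emptyset.\tag{5.3}$$

*Example.* For $Y\times Y$ take $X=\mathbb P^1\times\mathbb P^1$ and $D$ the three vertical and three horizontal lines. Then $\alpha=0$. If $r_a$ and $r'_b$ are the coefficients on the vertical and horizontal lines, the equations are $\sum r_a=0$, $\sum r'_b=0$, $[r_a,r'_b]=0$. In $\mathfrak{sl}_2$ the solutions are: all $r'_b=0$; or all $r_a=0$; or all coefficients on one line.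

We now name the pieces of $\mathcal F(A,\mathfrak g)$ that ought to correspond to the two sources of representations.

The abelian piece is $\mathcal F^1=\{\eta\otimes x:\eta\in\ker(d|_{A^1}),\ x\in\mathfrak g\}$. It is contained in $\mathcal F(A,\mathfrak g)$, and it is closed, being the set of tensors of rank $\le1$ in $\ker(d|_{A^1})\otimes\mathfrak g$. Since $A^0=\mathbb C$, $\ker d|_{A^1}=H^1(A)\cong H^1(M,\mathbb C)$.

For the other pieces, a *fibration* is a surjective morphism with connected fibers $\bar f\colon X\to C$ onto a smooth projective curve; $F$ denotes a general fiber. A divisor is *vertical* if each of its components lies in a fiber. A prime divisor is either vertical or maps onto $C$; in the second case we say it *dominates* $C$. Given $\bar f$, put $f=\bar f|_M$, $M_f=\bar f(M)$ (open in $C$) and $B=C\setminus M_f$ (finite). The generic fiber of $f$ is connected, being a non-empty Zariski open subset of a smooth connected fiber of $\bar f$. Let $\mathcal E'\subset\mathcal E(M)$ be the set of those $f$ arising this way from an $\bar f$ with $\chi(C\setminus B)<0$.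

Let $A_f=A(C,B)$ be the Gysin model of $M_f$. Then
$$\mathcal F(A_f,\mathfrak g)=\Big\{\beta+\sum_{b\in B}e_b\otimes s_b:\ \sum_bs_b[\mathrm{pt}]+\tfrac12[\beta,\beta]=0\ \text{in }H^2(C)\otimes\mathfrak g\Big\}.$$
For $b\in B$ the divisor $\bar f^*(b)=\sum m_iD_i$ is supported in $D$. Define $f^*\colon A_f^1\to A^1$ by $\bar f^*$ on $H^1(C)$ and $e_b\mapsto\sum m_ie_i$. It is injective, because $\bar f^*$ is injective on $H^1(C)$ and different points of $B$ have disjoint preimages. Together with $\bar f^*\colon H^2(C)\hookrightarrow H^2(X)$ it commutes with $d$. It maps $\mathcal F(A_f,\mathfrak g)$ into $\mathcal F(A,\mathfrak g)$: (5.1) is pulled back from $C$; (5.2) holds since $r_i\ne0$ only for components of fibers and $\bar f^*\beta$ vanishes on those; (5.3) holds since intersecting vertical $D_i,D_j$ lie in the same fiber $\bar f^{-1}(b)$, so $r_i,r_j$ are multiples of the same $s_b$. Put $\mathcal F_f=f^*\mathcal F(A_f,\mathfrak g)$, a closed subvariety isomorphic to $\mathcal F(A_f,\mathfrak g)$.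

The target is thus the equality $\mathcal F(A,\mathfrak{sl}_2)=\mathcal F^1\cup\bigcup_{f\in\mathcal E'}\mathcal F_f$, to be proved as Proposition 7.

## 6. What Castelnuovo–de Franchis gives, and divisor relations that it does not see

To show that a flat $\omega\notin\mathcal F^1$ comes from a curve, one has to construct a fibration. The natural tool is this theorem.

**Castelnuovo–de Franchis (CdF).** *If $\eta_1,\dots,\eta_s$ ($s\ge2$) are linearly independent holomorphic $1$-forms on a smooth projective $X$ with all $\eta_k\wedge\eta_l=0$, there is a surjective morphism with connected fibers $\bar f\colon X\to C$ onto a smooth projective curve of genus $\ge2$ with all $\eta_k\in\bar f^*H^0(K_C)$.*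

So one first tries the following. Decompose $\alpha=\alpha'+\alpha''$ by Hodge type. The $(2,0)$-part of (5.1) is $[\alpha',\alpha']=0$, because $[D_i]$ has type $(1,1)$. If $\alpha'=\sum\eta_k\otimes x_k$ has rank $\ge2$ (independent $\eta_k$, independent $x_k$), then since $\Lambda^2\mathfrak{sl}_2\to\mathfrak{sl}_2$ is an isomorphism the elements $[x_k,x_l]$, $k<l$, are independent, so $\eta_k\wedge\eta_l=0$ and CdF gives a fibration.

This stops when $\alpha'$ and $\alpha''$ have rank $\le1$, and most clearly when $\alpha=0$. Take $M=Y\times\mathbb P^1$, $X=\mathbb P^1\times\mathbb P^1$ and $D$ three fibers of the first projection. There is no non-zero $1$-form on $X$, and still $\mathcal F(A,\mathfrak{sl}_2)=\{r_1+r_2+r_3=0\}$ has dimension $6$. For $\alpha=0$ the whole information is a relation $\sum[D_i]\otimes r_i=0$ between divisor classes, and the fibration has to be extracted from the divisors.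

Nor is it enough that disjoint divisors have the same class. Let $E$ be an elliptic curve, $L\in\mathrm{Pic}^0(E)$ not torsion, $X=\mathbb P(\mathcal O\oplus L)$, and let $P_1,P_2$ be the two disjoint sections given by the summands. Each is the zero section of a line bundle, namely the complement of the other section, so its normal bundle is $L^{\pm1}$, of degree $0$. Modulo the class of a fiber of $X\to E$ the classes $[P_1]$ and $[P_2]$ agree, and since $P_1\cdot P_1=0=P_2\cdot P_1$ they are equal. But no fibration $\bar f\colon X\to C$ has $P_1$ vertical. Otherwise, since $P_1\cdot P_1=0$, Lemma 3(a) below would give $\bar f^*(b)=mP_1$ for some $b$ and $m\ge1$; the bundle $\mathcal O(\bar f^*(b))$ is pulled back from $C$, so it is trivial on $P_1$, while $\mathcal O(mP_1)|_{P_1}=L^{\pm m}$ is not trivial. Here $\omega=(e_1-e_2)\otimes r$ is flat, but it lies in $\mathcal F^1$.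

What gets past this point is that $\omega\notin\mathcal F^1$ forces *three* mutually disjoint connected groups of divisors, of the same class up to scaling. The Hodge index theorem produces them, and the third one is used to test the line bundle $\mathcal O(P_1-P_2)$: either that bundle is torsion, and then it gives a pencil directly, or its existence produces a holomorphic $1$-form vanishing on the third group. Lemma 6 below turns such a form into a fibration. The next section prepares these tools.

## 7. Divisors with non-negative square, and how they make fibrations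

Let $h$ be an integral ample class on $X$ and $q(u,v)=\int_Xu\,v\,h^{n-2}$. By the Hodge index theorem, $q$ is nondegenerate on $H^{1,1}(X,\mathbb R)$ with exactly one positive square. Hence:

- (H1) if $q(u,u)>0$, $q(u,v)=0$, $v\ne0$, then $q(v,v)<0$;
- (H2) non-zero $u,v$ with $q(u,u)=q(v,v)=q(u,v)=0$ are proportional.

For distinct prime divisors $D,D'$, the intersection is empty or of pure dimension $n-2$, so $q(D,D')\ge0$, with $q(D,D')>0$ iff $D\cap D'\ne\emptyset$. Non-zero effective divisors $P$ have positive degree $\int[P]h^{n-1}$. By the Hodge–Riemann relations, $\langle\Omega,\Omega'\rangle=\int_X\Omega\wedge\overline{\Omega'}\wedge h^{n-2}$ is, up to a positive constant, a positive definite Hermitian form on holomorphic $2$-forms.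

**Lemma 2.** Let $Q$ be a real symmetric matrix with off-diagonal entries $\ge0$ and connected graph $\{k\sim l:Q_{kl}>0\}$.

- (a) If $Qm=0$ with all $m_k>0$, then $Q$ is negative semidefinite with kernel spanned by $m$.
- (b) If $Q$ is negative semidefinite and singular, its kernel is spanned by a vector with all entries $>0$.

*Proof.* (a) From $Qm=0$, $Q_{kk}=-\sum_{l\ne k}Q_{kl}m_l/m_k$. Substituting,
$$x^TQx=-\sum_{k<l}Q_{kl}\Big(\frac{m_l}{m_k}x_k^2+\frac{m_k}{m_l}x_l^2-2x_kx_l\Big)=-\sum_{k<l}Q_{kl}m_km_l\Big(\frac{x_k}{m_k}-\frac{x_l}{m_l}\Big)^2\le0.$$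
For a semidefinite matrix the kernel is the set of $x$ with $x^TQx=0$; by connectedness these are the $x$ with all $x_k/m_k$ equal.

(b) Let $0\ne x\in\ker Q$ and let $|x|$ be the vector of absolute values. Since off-diagonal entries are $\ge0$, $0\ge|x|^TQ|x|\ge x^TQx=0$, so $Q|x|=0$. If $|x|_k=0$, the $k$-th row gives $\sum_{l\ne k}Q_{kl}|x|_l=0$, so $|x|_l=0$ for all neighbors $l$ of $k$, and by connectedness $x=0$, a contradiction. So no non-zero kernel vector has a zero entry. A space of dimension $\ge2$ contains a non-zero vector with a zero entry, so the kernel is a line, spanned by $|x|$. $\square$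

**Lemma 3 (Zariski).** Let $\bar f\colon X\to C$ be a fibration.

- (a) For each $b$, $q$ is negative semidefinite on real divisors supported on $\bar f^{-1}(b)$, with kernel $\mathbb R\bar f^*(b)$.
- (b) If $E$ is a vertical divisor with coefficients in a complex vector space $W$ and $[E]=[F]\otimes c$, then $E=\sum_bs_b\bar f^*(b)$ (finite sum) with $s_b\in W$, $\sum s_b=c$.

*Proof.* (a) For a component $Z$ of $\bar f^{-1}(b)$, $q(Z,\bar f^*(b))=q(Z,F)=0$, because $Z$ is disjoint from other fibers. The fiber is connected, so the graph of its components is connected. Apply Lemma 2(a) with $m$ the vector of multiplicities.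

(b) Write $E=\sum E_b$ with $E_b$ supported on $\bar f^{-1}(b)$. For a component $Z$ of $\bar f^{-1}(b)$, $q(Z,E_b)=q(Z,E)=q(Z,F)c=0$. So the coefficients of $E_b$ are in the kernel of the real matrix of (a), extended to $W$; hence $E_b=s_b\bar f^*(b)$. Taking classes, $[F]\otimes\sum s_b=[F]\otimes c$, and $[F]\ne0$. $\square$

**Lemma 4.** If fibrations $\bar f_1\colon X\to C_1$, $\bar f_2\colon X\to C_2$ are not isomorphic, then $(\bar f_1,\bar f_2)\colon X\to C_1\times C_2$ is surjective. In particular $\bar f_1,\bar f_2$ have no common fiber (as a set), and $\bar f_1^*H^0(K_{C_1})\cap\bar f_2^*H^0(K_{C_2})=0$.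

*Proof.* The image is closed, irreducible, and dominates $C_1$. If it is a curve, it is finite over $C_1$, so $\bar f_2$ takes finitely many values on each fiber of $\bar f_1$, hence one value, as the fiber is connected. So $\bar f_2=\varphi\circ\bar f_1$ with $\varphi\colon C_1\to C_2$ a finite morphism, and $\varphi^{-1}(c)=\bar f_1(\bar f_2^{-1}(c))$ is connected, hence a point. So $\varphi$ is an isomorphism, against the hypothesis. This proves surjectivity. If $\bar f_1^{-1}(b_1)=\bar f_2^{-1}(b_2)$, then $(b_1,y)$ with $y\ne b_2$ is not in the image, a contradiction. If $\bar f_1^*\eta_1=\bar f_2^*\eta_2$, then since pull-back of forms along a surjective morphism is injective, $p_1^*\eta_1=p_2^*\eta_2$ on $C_1\times C_2$, where $p_1,p_2$ here denote the projections of $C_1\times C_2$; so $\eta_1=\eta_2=0$. $\square$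

**Lemma 5.** Let $w\in H^{1,1}(X,\mathbb R)$ with $q(w,w)>0$, and let $D_i$, $i\in J$, be finitely many prime divisors with $q(w,D_i)=0$. Then $q$ is negative definite on $\mathbb R^J$ (real divisors supported in $J$).

*Proof.* By (H1) it suffices that the $[D_i]$ are linearly independent: then a non-zero divisor has a non-zero class orthogonal to $w$. Suppose there is a nontrivial relation. The classes are rational, so the relation can be taken integral: $[P]=[N]$ with $P,N$ effective, without common components, not both zero. Non-zero effective divisors have positive degree, so both are non-zero and $[P]=[N]\ne0$. Then $q(P,P)=q(P,N)\ge0$. But $q(w,P)=0$ and $[P]\ne0$ give $q(P,P)<0$ by (H1), a contradiction. $\square$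

The next lemma is the machine that converts a $1$-form vanishing on divisors into a fibration.

**Lemma 6.** Let $0\ne\eta\in H^0(\Omega^1_X)$, $J$ a finite set of indices with $\eta|_{D_i}=0$ for $i\in J$. Suppose some non-zero real divisor $E$ supported in $J$ has $q(E,E)\ge0$. Then there is a fibration $\bar f\colon X\to C$ with $\eta\in\bar f^*H^0(K_C)$ and all $D_i$, $i\in J$, vertical.

*Proof.* Let $\mathrm{Alb}(X)\to T$ be a quotient abelian variety of minimal dimension such that $\eta=a^*\eta_T$, where $a\colon X\to T$ is the induced map and $\eta_T$ is an invariant form.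

*The divisors are contracted.* For $i\in J$ the map $a|_{D_i}$ factors, up to translation, through a homomorphism $\mathrm{Alb}(D_i)\to T$; let $T_i$ be its image. The pull-back of $\eta_T|_{T_i}$ to $\mathrm{Alb}(D_i)$ is the invariant form corresponding to $\eta|_{D_i}=0$, so $\eta_T|_{T_i}=0$. Hence $\eta_T$ descends to $T/T_i$, and by minimality $T_i=0$. So $a(D_i)$ is a point.

*The image is a curve.* As $\eta\ne0$, $\dim a(X)\ge1$. Suppose $\dim a(X)\ge2$, and let $w=a^*[\text{Kähler form}]$. This is represented by a semipositive form of rank $\ge2$ on a non-empty open set, so $q(w,w)>0$. Also $q(w,D_i)=0$ for $i\in J$, as $a$ is constant on $D_i$. By Lemma 5, $q(E,E)<0$, a contradiction.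

*The fibration.* So $a(X)$ is a curve. Since $X$ is normal, $a$ lifts to the normalization of $a(X)$, and Stein factorization gives $\bar f\colon X\to C$ with connected fibers, $C$ smooth projective, and $C\to a(X)$ finite. The form $\eta$ is the pull-back under $\bar f$ of the pull-back of $\eta_T$ to $C$. Each $D_i$, $i\in J$, is connected and contracted in $a(X)$, so it maps to a connected subset of a finite set in $C$, that is, to a point. $\square$

## 8. Flat $\mathfrak{sl}_2$-connections on the Gysin model

Let $\mathfrak g=\mathfrak{sl}_2$. We use that the centralizer of a non-zero element is its line, so linearly independent elements do not commute, and that $\Lambda^2\mathfrak g\to\mathfrak g$ is an isomorphism.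

**Proposition 7.** $\mathcal F(A,\mathfrak{sl}_2)=\mathcal F^1\cup\bigcup_{f\in\mathcal E'}\mathcal F_f$.

*Proof.* The inclusion "$\supseteq$" was shown in Section 5. Let $\omega=(\alpha,(r_i))\in\mathcal F(A,\mathfrak g)$ and $I=\{i:r_i\ne0\}$.

**Closing step.** This step reduces everything to finding a fibration. *If there is a fibration $\bar f\colon X\to C$ with $\alpha=\bar f^*\beta$, $\beta\in H^1(C)\otimes\mathfrak g$, and all $D_i$ ($i\in I$) vertical, then $\omega\in\mathcal F^1\cup\bigcup_{\mathcal E'}\mathcal F_f$.*

Let $\frac12[\beta,\beta]=-c[\mathrm{pt}]$. By (5.1), $[\sum r_iD_i]=[F]\otimes c$. Lemma 3(b) gives $\sum r_iD_i=\sum s_b\bar f^*(b)$ with $\sum s_b=c$. If $s_b\ne0$, every component of $\bar f^{-1}(b)$ has non-zero coefficient, so it is one of the $D_i$; hence $\bar f^{-1}(b)\subset D$ and $b\in B$. Thus $\omega=f^*(\beta+\sum_{b\in B}e_b\otimes s_b)$, and the element in parentheses is in $\mathcal F(A_f,\mathfrak g)$ because $\sum s_b=c$. If $\chi(M_f)<0$, then $f\in\mathcal E'$ and $\omega\in\mathcal F_f$. If $\chi(M_f)\ge0$, there are two cases. If $C$ has genus $0$ and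 $|B|\le2$, then $\beta=0$ and $\sum s_b=0$, so $\omega$ is $0$ or $f^*(e_{b_1}-e_{b_2})\otimes s$, with $d(e_{b_1}-e_{b_2})=0$. If $C$ has genus $1$ and $B=\emptyset$, write $\beta=a_1\otimes x+a_2\otimes y$ with $a_1,a_2$ a basis of $H^1(C)$; then $0=\frac12[\beta,\beta]=a_1a_2\otimes[x,y]$ gives $[x,y]=0$, so $x,y$ are proportional and $\beta$ has rank $\le1$. In all these cases $\omega\in\mathcal F^1$. This proves the closing step.

So assume $\omega\notin\mathcal F^1$. *It suffices to find $\bar f$ as in the closing step.* Write $\alpha=\alpha'+\alpha''$ with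
$$\alpha'=\sum_k\eta_k\otimes x_k,\qquad\alpha''=\sum_j\bar\zeta_j\otimes y_j,$$
where $\eta_k,\zeta_j$ are holomorphic $1$-forms and each of the families $(\eta_k),(x_k),(\zeta_j),(y_j)$ is linearly independent. Since $[D_i]$ has type $(1,1)$, (5.1) splits into
$$[\alpha',\alpha']=0,\quad[\alpha'',\alpha'']=0,\quad\sum_i[D_i]\otimes r_i+\sum_{k,j}\eta_k\wedge\bar\zeta_j\otimes[x_k,y_j]=0,\tag{8.1}$$
and (5.2) splits into
$$\sum_k\eta_k|_{D_i}\otimes[x_k,r_i]=0,\qquad\sum_j\bar\zeta_j|_{D_i}\otimes[y_j,r_i]=0.\tag{8.2}$$

**Case 1: $\alpha'$ or $\alpha''$ has rank $\ge2$.** Here CdF gives the fibration, and the work is to show that the other half of $\alpha$ comes from the same curve. Complex conjugation, with $\mathfrak{sl}_2(\mathbb R)$ as real form, preserves (5.1)–(5.3), the set $I$, and the condition $\alpha\in\bar f^*H^1(C)\otimes\mathfrak g$, and it exchanges the roles of $\alpha'$ and $\alpha''$. So assume $\mathrm{rank}\,\alpha'\ge2$.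

We have $[\alpha',\alpha']=2\sum_{k<l}\eta_k\wedge\eta_l\otimes[x_k,x_l]$ with independent $[x_k,x_l]$, so $\eta_k\wedge\eta_l=0$ for all $k,l$. By CdF there is a fibration $\bar f\colon X\to C$ with all $\eta_k\in U:=\bar f^*H^0(K_C)$. If $D_i$ dominates $C$, the restrictions $\eta_k|_{D_i}$ are independent, so (8.2) gives $[x_k,r_i]=0$ for all $k$; since $x_1,x_2$ are independent, $r_i=0$. So the $D_i$, $i\in I$, are vertical, and $\eta_l|_{D_i}=0$ for $i\in I$ and all $l$.

Multiply the last equation of (8.1) by $\zeta_m\wedge\bar\eta_l\wedge h^{n-2}$ and integrate. The terms $\int_{D_i}\zeta_m\wedge\bar\eta_l\wedge h^{n-2}$, $i\in I$, vanish, and $\eta_k\wedge\bar\zeta_j\wedge\zeta_m\wedge\bar\eta_l=\eta_k\wedge\zeta_m\wedge\bar\eta_l\wedge\bar\zeta_j$ (two sign changes). So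
$$\sum_{k,j}\langle\eta_k\wedge\zeta_m,\ \eta_l\wedge\zeta_j\rangle\,[x_k,y_j]=0\quad\text{for all }l,m.\tag{8.3}$$

*Claim: all $\zeta_j\in U$.* This is clear if $\alpha''=0$.

*Rank $\alpha''=1$.* Let $\alpha''=\bar\zeta\otimes y$ and suppose $\zeta\notin U$. The forms $\eta_k\wedge\zeta$ are independent. Indeed, let $\eta\wedge\zeta=0$ with $0\ne\eta\in\mathrm{span}(\eta_k)\subset U$. Then $\eta,\zeta$ are independent, since $\zeta\notin U$, and CdF gives a fibration $\bar f_3$ from which both come. As $\eta$ comes from both $\bar f$ and $\bar f_3$, Lemma 4 gives $\bar f_3\cong\bar f$, so $\zeta\in U$, a contradiction. So the Gram matrix in (8.3), with $m=j=1$, is invertible, and $[x_k,y]=0$ for all $k$. As $x_1,x_2$ are independent, $y=0$, a contradiction.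

*Rank $\alpha''\ge2$.* As for $\alpha'$, the equation $[\alpha'',\alpha'']=0$ and CdF give a fibration $\bar f_2\colon X\to C_2$ with all $\zeta_j\in\bar f_2^*H^0(K_{C_2})$. Suppose $\bar f_2\not\cong\bar f$. By Lemma 4, $\Phi=(\bar f,\bar f_2)$ is onto $C\times C_2$. Its general fiber is non-empty of pure dimension $n-2$ and represents $\Phi^*[\mathrm{pt}]$, so $\kappa:=\int_X\Phi^*[\mathrm{pt}]\,h^{n-2}>0$. With $\eta_k=\bar f^*\hat\eta_k$ and $\zeta_j=\bar f_2^*\hat\zeta_j$ we get
$$\langle\eta_k\wedge\zeta_m,\eta_l\wedge\zeta_j\rangle=-\kappa\int_C\hat\eta_k\wedge\overline{\hat\eta_l}\int_{C_2}\hat\zeta_m\wedge\overline{\hat\zeta_j}.$$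
Both matrices on the right are non-zero scalar multiples of Gram matrices of independent families for positive definite Hermitian forms, hence invertible. So (8.3) gives $[x_k,y_j]=0$ for all $k,j$, forcing $y_j=0$, a contradiction. So $\bar f_2\cong\bar f$, and the claim holds.

Hence $\alpha\in\bar f^*H^1(C)\otimes\mathfrak g$, all of $I$ is vertical, and the closing step applies.

From now on both ranks are $\le1$: $\alpha'=\eta\otimes x$ and $\alpha''=\bar\zeta\otimes y$ (possibly zero).

**Case 2: $\eta,\zeta\ne0$ and $[x,y]\ne0$.** Here the $(1,1)$-equation forces $\eta\wedge\zeta=0$. For $i\in I$, (8.2) gives ($\eta|_{D_i}=0$ or $r_i\in\mathbb Cx$) and ($\zeta|_{D_i}=0$ or $r_i\in\mathbb Cy$). As $x,y$ are independent and $r_i\ne0$, we have $\eta|_{D_i}=0$ or $\zeta|_{D_i}=0$. Multiply the last equation of (8.1) by $\zeta\wedge\bar\eta\wedge h^{n-2}$ and integrate. The $D_i$-terms vanish, and we get $\langle\eta\wedge\zeta,\eta\wedge\zeta\rangle[x,y]=0$. So $\eta\wedge\zeta=0$.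

*If $\eta,\zeta$ are independent,* CdF gives $\bar f$ with $\eta,\zeta\in\bar f^*H^0(K_C)$. On a $D_i$ dominating $C$ both restrict non-trivially, so $i\notin I$. Thus $I$ is vertical, and the closing step applies.

*If $\zeta$ is proportional to $\eta$,* rescale $y$ so that $\alpha=\eta\otimes x+\bar\eta\otimes y$. For $i\in I$ we now have $\eta|_{D_i}=0$. Choose a linear functional $\varphi$ on $\mathfrak g$ with $\varphi([x,y])=-\sqrt{-1}$. Applying $\varphi$ to (8.1),
$$\sum_i\varphi(r_i)[D_i]=[\sqrt{-1}\,\eta\wedge\bar\eta].$$
This is a real class, non-zero since its product with $h^{n-1}$ is positive. Taking real parts of the coefficients gives a real divisor $E$ supported in $I$ with $[E]=[\sqrt{-1}\,\eta\wedge\bar\eta]$; so $E\ne0$, and $q(E,E)=0$ since $\eta\wedge\eta=0$. Lemma 6 with $J=I$ gives $\bar f$ with $\eta\in\bar f^*H^0(K_C)$ and all $D_i$, $i\in I$, vertical. The closing step applies.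

**Case 3: $\alpha=\theta\otimes x$ with $\theta=\theta'+\theta''\in H^1(X)$ and $0\ne x\in\mathfrak g$; possibly $\theta=0$.** This is the remaining case: one of $\alpha',\alpha''$ is zero, or $x,y$ are proportional. It is here that the fibration has to come from divisors. Now $[\alpha,\alpha]=0$, so
$$\sum_i[D_i]\otimes r_i=0.$$
Let *clusters* be the connected components of the graph on $I$ with $i\sim j$ iff $D_i\cap D_j\ne\emptyset$. By (5.3), $r_i$ and $r_j$ commute for neighbors, so they are proportional; hence for each cluster $c$ all $r_i$, $i\in c$, span one line $\ell_c$. Different clusters have disjoint supports. Pairing with $D_i$, $i\in c$: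
$$\sum_{j\in c}q(D_i,D_j)\,r_j=0\qquad(i\in c).\tag{8.4}$$
So the real matrix $Q_c=(q(D_i,D_j))_{i,j\in c}$ is singular. Let $E_c\ne0$ be a real divisor supported in $c$ lying in $\ker Q_c$; then $q(E_c,E_c)=0$. We use the following statement.
$$\begin{aligned}&\text{If }\bar f\text{ is a fibration for which the }D_i,\ i\in c,\text{ are vertical, then }\textstyle\bigcup_{i\in c}D_i\text{ is}\\&\text{a full fiber of }\bar f\text{, and all }D_i,\ i\in I,\text{ are vertical.}\end{aligned}\tag{8.5}$$
Indeed, the connected set $\bigcup_{i\in c}D_i$ lies in one fiber $\bar f^{-1}(b)$. By Lemma 3(a) and $q(E_c,E_c)=0$, $E_c=t\bar f^*(b)$ with $t\ne0$. So $\bar f^{-1}(b)$ is contained in, hence equal to, $\bigcup_{i\in c}D_i$. The other $D_i$ ($i\in I\setminus c$) are disjoint from this fiber, so they do not dominate $C$.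

**Case 3.1: $\theta\ne0$ and some cluster $c$ has $\ell_c\ne\mathbb Cx$.** For $i\in c$, (5.2) reads $\theta|_{D_i}\otimes[x,r_i]=0$ with $[x,r_i]\ne0$. So $\theta|_{D_i}=0$, and by type $\theta'|_{D_i}=\theta''|_{D_i}=0$. For each non-zero form among $\theta'$ and $\overline{\theta''}$, Lemma 6 with $J=c$, $E=E_c$ gives a fibration from which this form comes and for which $c$ is vertical. By (8.5) it has $\bigcup_{i\in c}D_i$ as a full fiber. If both forms are non-zero, the two fibrations share a fiber, so they are isomorphic by Lemma 4. Hence $\alpha\in\bar f^*H^1(C)\otimes\mathfrak g$ and all of $I$ is vertical. The closing step applies.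

**Case 3.2: otherwise.** If $\theta\ne0$, then all $\ell_c=\mathbb Cx$ and $\omega\in A^1\otimes x$, so $d\omega=-\frac12[\omega,\omega]=0$ and $\omega\in\mathcal F^1$, which is excluded. So $\theta=0$, i.e. $\alpha=0$. By the same reason the lines $\ell_c$ are not all equal (and $I\ne\emptyset$); in particular there are at least two clusters.

*Each cluster carries a positive isotropic divisor.* If $q(E,E)>0$ for some real $E$ supported in a cluster $c$, take another cluster $c'$. Since $q(E,D_i)=0$ for $i\in c'$, Lemma 5 with $w=[E]$ says that $Q_{c'}$ is negative definite, contradicting its singularity. So each $Q_c$ is negative semidefinite and singular, with connected graph. By Lemma 2(b) its kernel is spanned by an effective divisor $P_c=\sum_{i\in c}m_iD_i$ with all $m_i>0$, which can be taken integral as $Q_c$ is rational. By (8.4), $r_i=m_i\rho_c$ for $i\in c$, with $0\ne\rho_c\in\ell_c$.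

*There are at least three clusters, with equal classes.* All $q(P_c,P_{c'})=0$, for $c=c'$ since $P_c\in\ker Q_c$ and for $c\neq c'$ by disjointness. So by (H2) the classes $[P_c]$, non-zero by positivity of degree, are proportional; the ratios are positive rational numbers, because degrees are positive integers. Rescaling by positive rationals, and then by a common integer, we may assume $[P_c]=\kappa\ne0$ for all $c$, with the differences $P_c-P_{c'}$ having $c_1=0$ in $H^2(X,\mathbb Z)$; the $\rho_c$ are rescaled accordingly. Now $\sum_i[D_i]\otimes r_i=\kappa\otimes\sum_c\rho_c=0$, so $\sum_c\rho_c=0$. With only two clusters this would give $\ell_1=\ell_2$. As the $\ell_c$ are not all equal, there are at least three clusters, say $1,2,3$.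

*The line bundle.* Let $L=\mathcal O(P_1-P_2)\in\mathrm{Pic}^0(X)$. Its restriction to $D_i$ is trivial for $i$ in cluster $3$, since $D_i$ is disjoint from $P_1$ and $P_2$.

If $L$ is torsion, $N(P_1-P_2)=\mathrm{div}(u)$ for some $N\ge1$. As $P_1,P_2$ are disjoint, $u\colon X\to\mathbb P^1$ is a non-constant morphism with $u^{-1}(0)=\mathrm{supp}\,P_1$. Every $D_i$ with $i\in I$ outside cluster $1$ is disjoint from $u^{-1}(0)$, so $u$ is constant on it; on cluster $1$, $u=0$. Stein factorization gives a fibration $\bar f$ with all of $I$ vertical.

If $L$ is not torsion, the kernel of $\mathrm{Pic}^0(X)\to\prod_{i\in3}\mathrm{Pic}^0(D_i)$ contains all powers of $L$, so it is an infinite algebraic group, hence positive-dimensional. Passing to tangent spaces, $H^1(X,\mathcal O)\to\bigoplus_{i\in3}H^1(D_i,\mathcal O)$ is not injective, and by conjugation there is $0\ne\eta\in H^0(\Omega^1_X)$ vanishing on all $D_i$, $i\in3$. Lemma 6 ($J=3$, $E=P_3$) gives a fibration with cluster $3$ vertical, and by (8.5) all of $I$ is vertical.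

In both cases, since $\alpha=0$, the closing step applies. $\square$

## 9. From flat connections to representations: matching components by dimension

Write $R_f=f_\sharp^*\mathrm{Hom}(\pi_f,\mathrm{SL}_2)_{(1)}$, $R_{ab}=\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},\mathrm{SL}_2)_{(1)}$ and $R=\mathrm{Hom}(\pi,\mathrm{SL}_2)_{(1)}$. One would like to transport Proposition 7 through the isomorphism $R\cong\mathcal F(A,\mathfrak{sl}_2)_{(0)}$, claiming that $(\mathcal F_f)_{(0)}$ goes to $R_f$ and $\mathcal F^1_{(0)}$ to $R_{ab}$. The theorem of Dimca and Papadima, as quoted, gives an isomorphism for each space separately and says nothing about compatibility with the maps $f_\sharp^*$. So this claim is not available to us. What an isomorphism of germs does preserve is the list of dimensions of irreducible components. We show that this is enough, because the pieces on the two sides are irreducible, have the same dimensions, and do not contain one another.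

**Lemma 8.** Let $f\in\mathcal E(M)$, $C$ the smooth compactification of $M_f$, $B=C\setminus M_f$, $A_f=A(C,B)$, and let $\mathfrak g=\mathfrak{sl}_2$ or $\mathfrak{sol}_2$, with $G=\mathrm{SL}_2$ or $\mathrm{Sol}_2$ accordingly. The germs $\mathcal F(A_f,\mathfrak g)_{(0)}\cong\mathrm{Hom}(\pi_f,G)_{(1)}$ are irreducible.

*Proof.* The isomorphism is Morgan plus Dimca–Papadima for the curve $M_f$. If $B\ne\emptyset$, the equation $\sum s_b[\mathrm{pt}]+\frac12[\beta,\beta]=0$ can be solved for one $s_b$, so $\mathcal F(A_f,\mathfrak g)$ is isomorphic to an affine space. If $B=\emptyset$, the genus $g$ of $C$ is $\ge2$ and $\mathcal F(A_f,\mathfrak g)=\{\beta\in H^1(C)\otimes\mathfrak g:[\beta,\beta]=0\}$. In this case we show that it is normal, and then use Zariski's theorem that normal complex varieties are analytically irreducible at each point.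

*$\mathfrak{sol}_2$.* With $\beta=a\otimes H+\nu\otimes e$ we have $[\beta,\beta]=2a\nu\otimes[H,e]=4a\nu\otimes e$, so the equation is $a\cup\nu=0$. This is a nondegenerate quadric of rank $4g\ge8$ in $H^1(C)^2$. It is a hypersurface with singular locus $\{0\}$, hence normal by Serre's criterion.

*$\mathfrak{sl}_2$.* In a symplectic basis $\mathcal F(A_f,\mathfrak g)=\mu^{-1}(0)$ with $\mu(x,y)=\sum_{i=1}^g[x_i,y_i]\colon\mathfrak g^{2g}\to\mathfrak g$. The differential is $d\mu_{(x,y)}(\xi,\upsilon)=\sum([\xi_i,y_i]+[x_i,\upsilon_i])$. By invariance of the Killing form, an element $z$ is Killing-orthogonal to the image iff $z$ commutes with all $x_i,y_i$. So $\mu$ is non-submersive at $(x,y)$ exactly when the common centralizer is non-zero, i.e. when all $x_i,y_i$ lie on one line. These points form a set of dimension $2g+2$ (rank $\le1$ tensors in $\mathbb C^{2g}\otimes\mathbb C^3$). All components of $\mu^{-1}(0)$ have dimension $\ge6g-3>2g+2$, so each contains submersive points and has dimension exactly $6g-3$. So the scheme $\mu^{-1}(0)$ is a complete intersection, smooth outside a set of codimension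 $\ge(6g-3)-(2g+2)=4g-5\ge3$. A complete intersection satisfies Serre's condition $S_2$, so by Serre's criterion it is normal, in particular reduced. $\square$

**Proposition 9.** $\mathcal E(M)$ is finite and $\mathrm{Hom}(\pi,\mathrm{SL}_2)_{(1)}=R_{ab}\cup\bigcup_{f\in\mathcal E(M)}R_f$.

*Proof.* For $\dim M=1$ see Section 3. Let $\dim M\ge2$ and $b=b_1(M)$.

**Step 1: components on the $\mathcal F$-side.** The set $\mathcal E'\subset\mathcal E(M)$ is countable by Lemma 1(c), so by Proposition 7 the variety $\mathcal F(A,\mathfrak{sl}_2)$ is a countable union of closed algebraic subsets. By Baire, for each of its finitely many irreducible components one of these subsets contains a non-empty open part of the component, hence the whole component. So $\mathcal F(A,\mathfrak{sl}_2)_{(0)}$ is the union of $\mathcal F^1_{(0)}$ and finitely many $(\mathcal F_f)_{(0)}$. Each $(\mathcal F_f)_{(0)}$ is irreducible by Lemma 8. Also $\mathcal F^1_{(0)}$ is irreducible of dimension $b+2$: it is the image of the smooth germ $(H^1(A)\times\mathfrak{sl}_2,0)$ under $(\eta,x)\mapsto\eta\otimes x$, small elements of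 $\mathcal F^1$ have small preimages, and the non-zero fibers have dimension $1$. Discarding redundant germs, we see that the irreducible components of $\mathcal F(A,\mathfrak{sl}_2)_{(0)}$ are the germs $(\mathcal F_f)_{(0)}$, pairwise distinct, for $f$ in a finite set $\mathcal E''\subset\mathcal E'$, and possibly, in addition, $\mathcal F^1_{(0)}$.

**Step 2: the candidates on the $R$-side are irreducible of the right dimensions.** For $f\in\mathcal E(M)$, $R_f\cong\mathrm{Hom}(\pi_f,\mathrm{SL}_2)_{(1)}$ is irreducible, of dimension $\dim(\mathcal F_f)_{(0)}$ if $f\in\mathcal E'$, by Lemma 8. A representation of $\pi_{\mathrm{abf}}\cong\mathbb Z^b$ near $1$ is given by $b$ commuting elements $\exp X_1,\dots,\exp X_b$, and by (1.1) the condition is that the $X_j$ commute, i.e. lie on one line. So $R_{ab}$ is isomorphic to the germ at $0$ of the elements of rank $\le1$ in $\mathbb C^b\otimes\mathfrak{sl}_2$, that is, to $\mathcal F^1_{(0)}$. It is irreducible of dimension $b+2$.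

**Step 3: non-containment.** There are three points.

First, $R_f\cap R_g=\{1\}$ for $f\ne g$, by Lemma 1.

Second, $R_f\ne\{1\}$ and $R_f\not\subset R_{ab}$, because $\pi_f$ surjects onto $F_2$, so it has non-abelian representations arbitrarily near $1$.

Third, *if $R_{ab}\subset R_f$ with $f\in\mathcal E'$, then $\mathcal F^1\subset\mathcal F_f$.* Indeed, for small $\ell\in\mathrm{Hom}(\pi,\mathbb C)$ and all $t\in[0,1]$, the representation $\mathrm{diag}(e^{t\ell},e^{-t\ell})$ is in $R_{ab}$, so it kills $N_f$. For $\gamma\in N_f$ we get $e^{t\ell(\gamma)}=1$ for all $t\in[0,1]$, so $\ell(\gamma)=0$. Hence every homomorphism $\pi\to\mathbb C$ factors through $f_\sharp$, and $b_1(M_f)=b$. The map $f^*\colon\ker d|_{A^1_f}\to\ker d|_{A^1}$ is injective between spaces of the equal dimensions $b_1(M_f)=b$, hence an isomorphism. So every $\eta\otimes x\in\mathcal F^1$ is $f^*$ of an element $\eta_0\otimes x\in\mathcal F(A_f,\mathfrak{sl}_2)$.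

**Step 4: counting.** Let $\mathcal K$ consist of the germs $R_f$, $f\in\mathcal E''$, together with $R_{ab}$ iff $\mathcal F^1_{(0)}$ is listed in Step 1 as an additional component. By Step 3 the members of $\mathcal K$ are pairwise not contained in one another: for $R_{ab}\subset R_f$ use the third point, which would make $\mathcal F^1_{(0)}$ redundant. By Step 2 they are irreducible, and their dimensions form the same multiset as those of the components of $\mathcal F(A,\mathfrak{sl}_2)_{(0)}$, hence of $R$. We claim that $\mathcal K$ is the set of components of $R$.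

By descending induction on $d$ we show that the members of $\mathcal K$ of dimension $d$ are exactly the components of dimension $d$. Let $K\in\mathcal K$ have dimension $d$. It is irreducible, so it lies in a component $Z$ of $R$. If $\dim Z>d$, then $Z\in\mathcal K$ by induction, contradicting non-containment. So $\dim Z=d$ and $K=Z$. Thus the members of $\mathcal K$ of dimension $d$ are components of dimension $d$, and since the numbers agree, all of these are obtained.

**Step 5: all of $\mathcal E(M)$.** So $R=R_{ab}\cup\bigcup_{f\in\mathcal E''}R_f$. If $f\in\mathcal E(M)\setminus\mathcal E''$, the irreducible germ $R_f\subset R$ lies in $R_{ab}$ or in some $R_g$ with $g\in\mathcal E''$, $g\ne f$. Both are impossible by Step 3. So $\mathcal E(M)=\mathcal E''$ is finite. $\square$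

## 10. Proof of Theorem 1

Here $\dim M\ge1$ is arbitrary. Finiteness of $\mathcal E(M)$ is Proposition 9, and (3) is Lemma 1(a).

**First equality of (1).** For $\mathrm{SL}_2$ this is Proposition 9. For $\mathrm{Sol}_2$, intersect with the closed subvariety $\mathrm{Hom}(\pi,\mathrm{Sol}_2)\subset\mathrm{Hom}(\pi,\mathrm{SL}_2)$: a representation with values in $\mathrm{Sol}_2$ that factors through a surjection $\pi\to\pi'$ is pulled back from $\mathrm{Hom}(\pi',\mathrm{Sol}_2)$, because the image is the same.

The next lemma converts the first equality into a statement on cohomology classes with rank one coefficients: a cocycle is put in the corner of a triangular matrix, and scaled down until the representation is near $1$.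

**Lemma 10.** Let $K\subset\mathbb Z\setminus\{0\}$ be finite. For $\lambda\colon\pi\to\mathbb C^*$ sufficiently close to $1$, $\lambda\ne1$, and $k\in K$: if $b\in Z^1(\pi,\mathbb C_{\lambda^k})$ is not a coboundary, then there is $f\in\mathcal E(M)$ with $\lambda|_{N_f}=1$ and $b|_{N_f}=0$.

*Proof.* Near $1$, $\lambda$ factors through $\pi_{\mathrm{abf}}$ by (1.2), so $\lambda=e^\ell$ with $\ell\in\mathrm{Hom}(\pi,\mathbb C)$ small, $\ell\ne0$. Put $\mu=e^{k\ell/2}$; then $\mu^2=\lambda^k\ne1$, as $k\ell$ is small and non-zero. The cocycle condition is $b(\gamma\delta)=b(\gamma)+\mu(\gamma)^2b(\delta)$. Put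
$$\rho_\varepsilon(\gamma)=\begin{pmatrix}\mu(\gamma)&\varepsilon b(\gamma)\mu(\gamma)^{-1}\\0&\mu(\gamma)^{-1}\end{pmatrix}.$$
The upper right entry of $\rho_\varepsilon(\gamma)\rho_\varepsilon(\delta)$ is $\varepsilon\mu(\gamma\delta)^{-1}\big(\mu(\gamma)^2b(\delta)+b(\gamma)\big)$, so $\rho_\varepsilon$ is a homomorphism. It is near $1$ for small $\ell$ and then small $\varepsilon\ne0$.

*It is not abelian.* Suppose it were. Some $\rho_\varepsilon(\gamma)$ has distinct eigenvalues, since $\mu^2\ne1$. Some $\begin{pmatrix}1&s\\0&1\end{pmatrix}$ conjugates it to a diagonal matrix, and everything commuting with that is diagonal; so this matrix conjugates $\rho_\varepsilon$ to $\mathrm{diag}(\mu,\mu^{-1})$. Conjugating back, the upper right entry of $\rho_\varepsilon$ is a constant times $\mu^{-1}(1-\mu^2)$, so $\varepsilon b$ is a multiple of $1-\mu^2$, a coboundary. This is a contradiction.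

So by Proposition 9 $\rho_\varepsilon$ kills $N_f$ for some $f\in\mathcal E(M)$. Thus $b|_{N_f}=0$ and $e^{k\ell/2}|_{N_f}=1$. For each $f\in\mathcal E(M)$ fix, once and for all, finitely many elements of $N_f$ whose images generate the image of $N_f$ in $\pi_{\mathrm{abf}}$. For $\ell$ small, uniformly as $K$ and $\mathcal E(M)$ are finite, $|k\ell/2|<2\pi$ on them. So $\ell$ vanishes on them, and $\ell|_{N_f}=0$. $\square$

**Second equality of (1), inclusion "$\supseteq$".** For a surjection $\pi\to\pi'$, inflation $H^1(\pi',W)\to H^1(\pi,W)$ is injective. This gives the $\mathrm{abf}$ part. Moreover $M_f$ is aspherical, so for every representation on $V$ the Euler characteristic of $H^\bullet(\pi_f,V)$ is $\chi(M_f)\dim V$, and $\dim H^1(\pi_f,V)\ge-\chi(M_f)\dim V>0$. So the $f$-parts follow.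

**Second equality of (1), inclusion "$\subseteq$".** Let $\rho\in\mathcal V^1_1(\pi,\iota)$ be near $1$ and in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$. We must show $\rho\in\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$. By the first equality $\rho=\mathrm{abf}^*\sigma$. If $G=\mathrm{SL}_2$, conjugate in $G$ so that the commuting matrices become upper triangular: $\rho$ takes values in $\mathrm{Sol}_2$. The conjugated $\rho$ need not be near $1$, but the properties "kills $N_f$", "$\in\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$" and "$\in\mathcal V^1_1(\pi,\iota)$" are invariant under conjugation. Let $\lambda$ be the upper left entry. It is a character near $1$, because its values are eigenvalues of the original matrices $\rho(\gamma)$. By Lie–Kolchin $V$ has a filtration by $\mathrm{Sol}_2$-submodules with one-dimensional quotients of characters $t^k$, $k$ in a finite non-empty multiset $K_\iota$. So $V_{\iota\rho}$ has a filtration with quotients $\mathbb C_{\lambda^k}$.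

*Some $\lambda^k=1$.* The $\pi_{\mathrm{abf}}\cong\mathbb Z^b$-module $V_{\iota\sigma}$ ($b=b_1(M)\ge1$) is the direct sum of its generalized character spaces, and the one of the trivial character is a non-zero unipotent direct summand $U$. We have
$$H^1(\mathbb Z^b,U)\ne0\quad\text{for every non-zero unipotent }U,\ b\ge1.\tag{10.1}$$
Indeed, let $W=H^0(\mathbb Z^{b-1},U)$, which is non-zero since commuting unipotents have a common fixed vector. Inflation embeds $H^1(\mathbb Z,W)=W/(t-1)W$ into $H^1(\mathbb Z^b,U)$, where $t$ is the remaining generator, and this is non-zero because $t-1$ is nilpotent on $W$. So $\rho\in\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$.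

*All $\lambda^k\ne1$.* Then $\lambda\ne1$ and all $k\ne0$. As $H^1(\pi,V_{\iota\rho})\ne0$, the long exact sequences show that some $H^1(\pi,\mathbb C_{\lambda^k})\ne0$. By Lemma 10 with $K$ the underlying set of $K_\iota$ with $0$ removed, $\lambda$ kills some $N_f$. As $\lambda\ne1$ is near $1$, some $\lambda(\gamma)^2\ne1$, so $\rho(\gamma)$ has distinct eigenvalues and the abelian upper triangular $\rho$ is conjugate to $\mathrm{diag}(\lambda,\lambda^{-1})$. Hence $\rho$ kills $N_f$, contradicting the choice of $\rho$. So this case does not occur, and (1) is proved.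

**Conclusion (2).** Let $b_1(M_f)=b_1(M)$. Then $f^*H^1(M_f,\mathbb Q)=H^1(M,\mathbb Q)$. By Lemma 1(b), any $g\ne f$ in $\mathcal E(M)$ would have $g^*H^1(M_g,\mathbb Q)=0$, which is impossible as $b_1(M_g)\ge2$. So $\mathcal E(M)=\{f\}$. The group $H_1(M_f,\mathbb Z)$ is torsion-free, and $H_1(M,\mathbb Z)\to H_1(M_f,\mathbb Z)$ is onto between groups of equal rank, so its kernel is the torsion subgroup: $\pi_{\mathrm{abf}}\cong(\pi_f)_{\mathrm{abf}}$. Thus $\mathrm{abf}$ factors through $f_\sharp$, and
$$\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)\subset\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)\subset f_\sharp^*\mathrm{Hom}(\pi_f,G).$$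
Now (1) gives both equalities, and Lemma 8 gives irreducibility. This proves Theorem 1. $\blacksquare$

## 11. Proof of Theorem 2: components, and the groups with abelian centralizers

**Proof of (C).** All germs listed are irreducible: the $f$-germs by Lemma 8, and $\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)_{(1)}$ by Step 2 of Proposition 9. For $\mathrm{Sol}_2$ that step applies as well: via $\exp$ and (1.1), the germ is that of the rank $\le1$ elements of $\mathbb C^b\otimes\mathfrak{sol}_2$, since linearly independent elements of $\mathfrak{sol}_2$ do not commute, and it is irreducible as the image of a smooth germ. The listed germs cover $\mathrm{Hom}(\pi,G)_{(1)}$, by (1), and by (2) when the abelian germ is omitted. No listed germ contains another one: two $f$-germs meet only in $1$ and are not $\{1\}$; an $f$-germ is not in the abelian germ, as $F_2$ has non-abelian representations into $G$ arbitrarily near $1$; and if the abelian germ is contained in the $f$-germ, then the argument with $\mathrm{diag}(e^{t\ell},e^{-t\ell})\in\mathrm{Sol}_2$ in Step 3 of Proposition 9 gives $b_1(M_f)=b_1(M)$.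 So they are exactly the irreducible components, and they are pairwise distinct.

**A test manifold.** The failures below all occur on $M=Y\times Y$, with $\pi=F_2\times F_2=\langle a_1,a_2\rangle\times\langle b_1,b_2\rangle$. They rest on the statement
$$\text{no representation of }\pi\text{ non-trivial on both factors factors through }f_\sharp,\ f\in\mathcal E(Y\times Y).\tag{11.1}$$
The group $\pi_f$ is non-abelian, free or a surface group of genus $\ge2$, so centralizers of its non-trivial elements are cyclic. It is generated by the commuting subgroups $f_\sharp(F_2\times1)$ and $f_\sharp(1\times F_2)$. If both were non-trivial, each would be contained in the centralizer of a non-trivial element, hence abelian, so $\pi_f$ would be abelian, a contradiction. So $f_\sharp$ kills one factor, and (11.1) follows.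

**(A), (i)⇒(ii).** Suppose $0\ne x\in\mathfrak g$ has non-commuting $y,z$ in its centralizer. For small $t\ne0$ let $\rho_t(a_1)=\exp(ty)$, $\rho_t(a_2)=\exp(tz)$, $\rho_t(b_1)=\exp(tx)$, $\rho_t(b_2)=1$. This is a representation of $\pi$, since $x$ commutes with $y$ and $z$. Then $\rho_t\to1$ as $t\to0$, $\rho_t$ is non-abelian by (1.1), and it is non-trivial on both factors. By (11.1) it is in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$. So the first equality fails for $M=Y\times Y$.

**(A), (ii)⇒(iii).** Property (ii) passes to subalgebras.

*$\mathfrak g$ not solvable.* Let $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ be a Levi decomposition. If $\mathfrak s$ has rank $\ge2$, a non-zero element of a Cartan subalgebra in the kernel of a root $\alpha$ centralizes the subalgebra $\mathfrak{sl}_2^\alpha$, contradicting (ii). So $\mathfrak s\cong\mathfrak{sl}_2$. Suppose $\mathfrak r\ne0$, and let $\mathfrak a\ne0$ be the last non-zero term of its derived series, an abelian ideal of $\mathfrak g$. A non-zero $\mathfrak s$-invariant in $\mathfrak a$ would be centralized by $\mathfrak s$, which is excluded. So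 $\mathfrak a$ contains a non-trivial irreducible $\mathfrak s$-module; let $v,w$ be its highest and lowest weight vectors. The centralizer of $v$ contains the raising operator $e\in\mathfrak s$, and also $w$, as $\mathfrak a$ is abelian; but $[e,w]\ne0$. This is a contradiction. So $\mathfrak g=\mathfrak{sl}_2$, and $G=\mathrm{SL}_2$ or $\mathrm{PSL}_2$ as $G$ is connected.

*$\mathfrak g$ solvable and non-abelian.* Then $G=T\ltimes U$ with $T$ a torus and $U$ unipotent; let $\mathfrak t,\mathfrak u$ be the Lie algebras. We have $\mathfrak u\ne0$, as otherwise $G=T$ is abelian. A non-zero central element of the nilpotent $\mathfrak u$ is centralized by $\mathfrak u$, so $\mathfrak u$ is abelian by (ii); as $\mathfrak g$ is non-abelian, $\mathfrak t\ne0$. If $0\ne x\in\mathfrak t$ kills some $0\ne v\in\mathfrak u$, the centralizer of $v$ contains $\mathfrak u+\mathbb Cx$, so $[x,\mathfrak u]=0$ by (ii); then $x$ is central in $\mathfrak g$, and $\mathfrak g$ is abelian by (ii), a contradiction. So every weight of $\mathfrak t$ on $\mathfrak u$, as a linear functional on $\mathfrak t$, has zero kernel.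 Hence $\dim\mathfrak t=1$, $T=\mathbb C^*$, and the weights are non-zero. Via $\exp$, $U$ is a vector group $\mathbb C^n$, $n\ge1$, on which $T$ acts linearly.

**(A), (iii)⇒(i).** *$G$ abelian:* by (1.2), near $1$ all representations are in $\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)$.

*$\mathrm{SL}_2$ and $\mathrm{PSL}_2$:* for $\Gamma$ finitely presented, $\mathrm{Hom}(\Gamma,\mathrm{SL}_2)_{(1)}\to\mathrm{Hom}(\Gamma,\mathrm{PSL}_2)_{(1)}$ is an isomorphism, natural in $\Gamma$. Indeed $\mathrm{SL}_2\to\mathrm{PSL}_2$ is a local isomorphism with kernel $\{\pm1\}$: the images of generators lift uniquely to elements near $1$, and a relation evaluated on the lifts is $\pm1$ and near $1$, hence $1$. So Theorem 1 applies.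

*$G=\mathbb C^*\ltimes\mathbb C^n$ with weights $k_1,\dots,k_n\ne0$:* a representation is $\rho=(\lambda;b_1,\dots,b_n)$ with $\lambda\colon\pi\to\mathbb C^*$ and $b_j\in Z^1(\pi,\mathbb C_{\lambda^{k_j}})$. Let $\rho$ be near $1$ and non-abelian. Then $\lambda\ne1$, and, $\lambda$ being near $1$, all $\lambda^{k_j}\ne1$. Not all $b_j$ are coboundaries, since otherwise $\rho$ is conjugate into $\mathbb C^*$. By Lemma 10 with $K=\{k_1,\dots,k_n\}$, for each non-coboundary $b_j$ there is an $f\in\mathcal E(M)$ such that $\lambda$ and $b_j$ are trivial on $N_f$. This $f$ is unique and hence the same for all such $j$: by Lemma 1(a) for the group $\mathbb C^*$, with $\mathcal E(M)$ finite, a $\lambda\ne1$ near $1$ cannot kill both $N_f$ and $N_g$ for $f\ne g$. The $b_j$ that are coboundaries have the form $s(1-\lambda^{k_j})$, so they vanish on $N_f$ too. Thus $\rho$ kills $N_f$. Representations near $1$ that are abelian are covered by (1.2).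

**(B), sufficiency.** All groups in (B) occur in (A)(iii), so the first equality holds. The inclusion "$\supseteq$" in the second is proved as in Section 10, where $G$ played no role. For "$\subseteq$" we go through the list.

*$\mathrm{SL}_2$* is Theorem 1. For *$\mathrm{PSL}_2$*, compose $\iota$ with $\mathrm{SL}_2\to\mathrm{PSL}_2$ and use Theorem 1 and the natural isomorphism of germs above, under which the jump loci correspond.

*$\mathbb C^n$:* rational representations of a vector group are unipotent, and near $1$ every $\rho$ is $\mathrm{abf}^*\sigma$. So $V_{\iota\sigma}$ is a non-zero unipotent module, and $\rho\in\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$ by (10.1).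

*$\mathbb C^*\ltimes\mathbb C^n$, $n\ge0$, weights $k_1,\dots,k_n\ne0$:* let $\rho=(\lambda;b_j)\in\mathcal V^1_1(\pi,\iota)$ be near $1$ and in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$. By the first equality $\rho=\mathrm{abf}^*\sigma$. The group $G$ is connected solvable and its characters are the powers of the projection to $\mathbb C^*$, so by Lie–Kolchin $V_{\iota\rho}$ has a filtration with quotients $\mathbb C_{\lambda^k}$, $k$ in a finite non-empty multiset $K_\iota$; no conjugation is needed, and $\lambda$ is near $1$. If some $\lambda^k=1$, the trivial generalized character space of $V_{\iota\sigma}$ is non-zero, and (10.1) gives $\rho\in\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$. If all $\lambda^k\ne1$, then $\lambda\ne1$, all $k\neq 0$, some $H^1(\pi,\mathbb C_{\lambda^k})\ne0$, and by Lemma 10 $\lambda$ kills some $N_f$. We show that then $\rho$ kills $N_f$, a contradiction. Choose a member $\gamma$ of a fixed finite generating set with $\lambda(\gamma)\ne1$. Since $\lambda(\gamma)$ is near $1$, $\lambda(\gamma)^{k_j}\ne1$ for all $j$. Write $\rho(\gamma)=(t,v)$. Conjugation by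 $w\in\mathbb C^n$ changes $v_j$ to $v_j+(1-t^{k_j})w_j$, so $\rho(\gamma)$ is $\mathbb C^n$-conjugate to $(t,0)$. An element $(s,u)$ commutes with $(t,0)$ iff $u_j=t^{k_j}u_j$ for all $j$, i.e. iff $u=0$; so the centralizer of $(t,0)$ is $\mathbb C^*$. As $\rho$ is abelian, it is conjugate into $\mathbb C^*$, that is, to $\lambda$. So $\rho$ kills $N_f$ because $\lambda$ does.

The equalities in (2) follow from (1) as in Section 10, and (3) is Lemma 1(a), which holds for every linear algebraic $G$.

**(B), necessity.** Suppose both equalities always hold for $G$. By (A), $G$ is on the list (A)(iii), and the non-abelian groups there are on the list of (B). So let $G$ be abelian and not on the list of (B). Then $G=T\times U$ with $T$ a torus, $U$ a vector group, $T\ne1$ and $\dim G\ge2$. Let $\psi\colon G\to\mathbb C^*$ be a non-trivial character, $V=\mathbb C_\psi$, $x_1\in\mathfrak g$ with $d\psi(x_1)\ne0$, and $0\ne x_2\in\ker d\psi$, which exists as $\dim G\ge2$. On $M=Y\times Y$, for small $t\ne0$, let $\rho_t(a_1)=\exp(tx_1)$, $\rho_t(b_1)=\exp(tx_2)$, $\rho_t(a_2)=\rho_t(b_2)=1$. Then $\rho_t\to1$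 as $t\to0$, and $\psi\rho_t=p_1^*\chi$ with $\chi\ne1$ a character of the first factor $F_2$. So $H^1(\pi,V)\supseteq H^1(F_2,\mathbb C_\chi)$ by inflation, and the latter is non-zero because $\chi(F_2)=-1$ gives it dimension $\ge1$. Thus $\rho_t\in\mathcal V^1_1(\pi,\iota)$ with $\iota=\psi$. By (11.1) $\rho_t$ is in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$, as $\exp(tx_1)$ and $\exp(tx_2)$ are $\ne1$. Also $H^1(\pi_{\mathrm{abf}},V)=H^1(\mathbb Z^4,V)=0$, because the character is non-trivial, so $\rho_t\notin\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$. So the second equality fails, a contradiction. This proves Theorem 2. $\blacksquare$
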